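\title{Stationary solutions of the discrete coagulation--fragmentation equation with multiplicative coagulation and constant fragmentation}

\begin{abstract}
We study the discrete coagulation--fragmentation equation with coagulation kernel $a(j,k)=jk$ and fragmentation kernel $b(j,k)=1$. We prove that for every mass $m\in(0,1)$, in particular for $1/2<m<1$, there is exactly one stationary solution of mass $m$, and that it is given by an explicit recursion; for $m\ge1$ there is none. The difficulty is the positivity of the recursively defined sequence. We embed the recursion in a two-parameter family, follow the first loss of positivity along a path of parameters, and exclude it by counting large clusters in a scaling limit. We also find the exact set of parameters for which the tails of the recursion stay nonnegative, and we show that the stationary solution decays like $l^{-5/2}R^{-l}$ with $R>1$.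
\end{abstract}

\section{The problem and the results}\label{sec:intro}

Let $\rho(j,t)\ge0$ be the density of clusters of size $j\in\mathbb N=\{1,2,\dots\}$ at time $t\ge0$. Clusters of sizes $j$ and $k$ merge at a rate governed by $a(j,k)$, and a cluster of size $j+k$ breaks into pieces of sizes $j$ and $k$ at a rate governed by $b(j,k)$. The discrete coagulation--fragmentation equation is
\begin{equation}\label{eq:CF}
\rho_t(j,t)=Q_c(\rho)(j,t)+Q_f(\rho)(j,t)\ \text{ on }\mathbb N\times(0,\infty),\qquad \rho(j,0)=\rho_0(j)\ \text{ on }\mathbb N,\tag{CF}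
\end{equation}
where
\begin{align*}
Q_c(\rho)(j)&=\frac12\sum_{k=1}^{j-1}a(j-k,k)\rho(j-k)\rho(k)-\rho(j)\sum_{k=1}^\infty a(j,k)\rho(k),\\
Q_f(\rho)(j)&=-\frac12\rho(j)\sum_{k=1}^{j-1}b(j-k,k)+\sum_{k=1}^\infty b(j,k)\rho(j+k).
\end{align*}
Unless the contrary is said, the kernels are
\[
a(j,k)=jk,\qquad b(j,k)=1 .
\]
For $\sigma:\mathbb N\to[0,\infty)$ let $M_k(\sigma)=\sum_j j^k\sigma(j)$; thus $M_0$ is the number of clusters and $M_1$ is the \emph{mass}. A \emph{stationary solution} is a function $\tilde\rho:\mathbb N\to[0,\infty)$ with $M_1(\tilde\rho)<\infty$ and $Q_c(\tilde\rho)(j)+Q_f(\tilde\rho)(j)=0$ for every $j\in\mathbb N$.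

Which masses can a stationary solution have? In a state of mass $m$, mergers occur at total rate $\frac12\sum_{j,k}jk\rho(j)\rho(k)=\frac12m^2$ and breakups at total rate $\frac12\sum_j(j-1)\rho(j)=\frac12(m-M_0)$. A merger removes one cluster and a breakup adds one, so equilibrium requires $M_0=m(1-m)$. This is impossible for $m\ge1$, and for $m<1$ it says that the mean cluster size is $1/(1-m)$. Nothing in this count distinguishes one $m\in(0,1)$ from another, so one guesses that all of them occur. Moreover, once $M_0$ is known the stationary equations can be solved one size at a time, which leads to the recursion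
\begin{equation}\label{eq:R}
\tilde\rho(l)=\frac{2m(1-m)}{(2m+1)l+1}+\frac1{(2m+1)l+1}\Biggl(\sum_{i=1}^{l-1}i(l-i)\tilde\rho(i)\tilde\rho(l-i)-2\sum_{i=1}^{l-1}\tilde\rho(i)\Biggr),\quad l\in\mathbb N.\tag{R}
\end{equation}
It is known that for $0<m\le1/2$ there is a unique stationary solution of mass $m$ and that it satisfies \eqref{eq:R}, and that for $m\ge1$ there is none. The problem, which comes from the paper of Jang and Tran \cite{JT}, is whether existence, uniqueness and \eqref{eq:R} hold also for $1/2<m<1$. They do. Our argument treats all $m\in(0,1)$ at once and does not use the known cases.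

\begin{theorem}\label{thm:main}
Let $0<m<1$. Then \eqref{eq:CF} has exactly one stationary solution $\tilde\rho:\mathbb N\to[0,\infty)$ with $M_1(\tilde\rho)=m$. It satisfies \eqref{eq:R}, $\tilde\rho(l)>0$ for all $l$, and $\sum_l\tilde\rho(l)=m(1-m)$.
\end{theorem}

\begin{corollary}\label{cor:class}
For $m>0$, a stationary solution of mass $m$ exists if and only if $m<1$. For the kernels $a(j,k)=Ajk$, $b(j,k)=B$ with constants $A,B>0$, it exists if and only if $m<B/A$; it is then unique and equals $B/A$ times the solution of Theorem~\ref{thm:main} with mass $Am/B$.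
\end{corollary}

The recursion \eqref{eq:R} defines a real sequence for every $m$, but it does not show that the sequence is nonnegative, because of the last sum, nor that its mass equals the parameter $m$. To see what is at stake we let the constant $m(1-m)$ vary independently of $m$. For $m,s>0$ put $\lambda=2m+1$ and $T_0=s$, and define $\rho=\rho_{m,s}$ recursively by
\begin{equation}\label{eq:rec}
(\lambda l+1)\rho(l)=c_l+2T_{l-1},\qquad c_l=\sum_{i=1}^{l-1}h_ih_{l-i},\qquad h_i=i\rho(i),\qquad T_l=s-\sum_{i\le l}\rho(i).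
\end{equation}
For $s=m(1-m)$ this is \eqref{eq:R}. One should think of $s$ as the prescribed number of clusters and of the \emph{tail} $T_l$ as the number left over for sizes above $l$. The stationary solution lies exactly on the boundary of the set of parameters for which the tails have the right sign.

\begin{theorem}\label{thm:threshold}
Let $m>0$ and $s>0$. Then $T_l\ge0$ for all $l$ if and only if $s\le m(1-m)$. In that case $\rho(l)>0$ for all $l$, $\sum_l\rho(l)=s$, and
\[
M_1(\rho)=m-\tfrac12+\sqrt{(m-\tfrac12)^2+s}.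
\]
\end{theorem}

Finally, the stationary solution decays exponentially, with a power correction that does not depend on $m$.

\begin{theorem}\label{thm:tails}
Let $0<m<1$, let $\tilde\rho$ be the solution of Theorem~\ref{thm:main}, and let $R$ be the radius of convergence of $\sum_l\tilde\rho(l)z^l$. Then
\[
1<R\le\frac{(m+1)^2}{2m(1-m)},\qquad \sum_l l\tilde\rho(l)R^l=m+\frac12,
\]
and, as $l\to\infty$,
\[
\tilde\rho(l)\sim\frac{\gamma}{2\sqrt\pi}\,l^{-5/2}R^{-l},\qquad \gamma>0,\quad \gamma^2=\frac{(2m+1)(1+R)^2-(8m+1)R}{2(R^2-1)}>0 .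
\]
\end{theorem}

Sections~\ref{sec:rec} and~\ref{sec:laplace} reduce Theorem~\ref{thm:main} to the single claim that all tails are nonnegative. Section~\ref{sec:hand} explains the idea for that claim on two computations by hand, and Section~\ref{sec:pos} proves it. Section~\ref{sec:proofs} completes the proofs of the first three results, and Section~\ref{sec:tails} proves Theorem~\ref{thm:tails}.

\section{Stationarity and the recursion}\label{sec:rec}

\begin{lemma}\label{lem:stat}
Let $m>0$.
\begin{itemize}
\item[(a)] A stationary solution $\rho$ of mass $m$ satisfies $M_0(\rho)=m(1-m)$ and \eqref{eq:R}. Hence $m<1$, and there is at most one such $\rho$.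
\item[(b)] If $\rho\ge0$ satisfies \eqref{eq:R}, $M_0(\rho)=m(1-m)$ and $M_1(\rho)=m$, then $\rho$ is stationary.
\end{itemize}
\end{lemma}

\begin{proof}
Let $\rho\ge0$ have mass $m$, and let $c_j$ be as in \eqref{eq:rec}. The equation $2(Q_c+Q_f)(j)=0$ reads
\begin{equation}\label{eq:stat}
c_j-2mj\rho(j)-(j-1)\rho(j)+2\sum_{k>j}\rho(k)=0 .
\end{equation}
Each of the four terms is summable over $j$: we have $\sum_jc_j=m^2$, $\sum_j 2mj\rho(j)=2m^2$, and $\sum_j\sum_{k>j}\rho(k)=\sum_k(k-1)\rho(k)=m-M_0$. If $\rho$ is stationary, summation gives $m^2-2m^2-(m-M_0)+2(m-M_0)=0$, that is, $M_0=m(1-m)$. Since $m>0$ forces $M_0>0$, we get $m<1$.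

Now let $\rho\ge0$ have mass $m$ and $M_0=m(1-m)$. Then $\sum_{k>j}\rho(k)=m(1-m)-\sum_{i<j}\rho(i)-\rho(j)$, and collecting the multiples of $\rho(j)$ turns \eqref{eq:stat} into
\[
\bigl((2m+1)j+1\bigr)\rho(j)=c_j+2m(1-m)-2\sum_{i<j}\rho(i),
\]
which is \eqref{eq:R}. So for such $\rho$ stationarity is equivalent to \eqref{eq:R}. This proves (b) and, since \eqref{eq:R} determines $\rho(1),\rho(2),\dots$ in turn, also (a).
\end{proof}

\section{Nonnegative tails determine number and mass}\label{sec:laplace}

By Lemma~\ref{lem:stat} three things remain to be shown for the sequence \eqref{eq:R}: its sign, its sum and its mass. All three follow from $T_l\ge0$. The mass will turn out to be a root of the quadratic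
\[
g_{m,s}(p)=p^2-(2m-1)p-s .
\]
For $m>0$ and $s\ge0$ let $p_+(m,s)=m-\frac12+\sqrt{(m-\frac12)^2+s}\ge0$ be its larger root, so that $g_{m,s}(p)>0$ for $p>p_+$. We need two properties.
\begin{itemize}
\item[(P1)] \emph{$p_+$ is less than, equal to, or greater than $m$ according as $s$ is less than, equal to, or greater than $m(1-m)$.} Indeed $g_{m,s}(m)=m(1-m)-s$, and $m$ lies to the right of the vertex $m-\frac12$, where $g_{m,s}$ increases and vanishes only at $p_+$.
\item[(P2)] \emph{If $s>0$, or if $s=0$ and $m<\frac12$, then $p_+$ is the only nonnegative root, and $m-p_+<\frac12$.} For $s>0$ the product of the roots is $-s<0$; for $s=0$ the roots are $0$ and $2m-1<0$. In both cases $m-p_+=\frac12-\sqrt{(m-\frac12)^2+s}<\frac12$.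
\end{itemize}

The convolution $c_l$ calls for a generating function. With $z=e^{-x}$, $x>0$, we have $\frac{1+z}{1-z}=\coth\frac x2$ and $\frac{2z}{1-z}=\coth\frac x2-1$, and we use
\begin{equation}\label{eq:coth}
2\le x\coth\tfrac x2\le2+\tfrac{x^2}6\qquad(x>0).
\end{equation}
With $u=x/2$ this says $0\le u\cosh u-\sinh u\le\frac13u^2\sinh u$; the coefficient of $u^{2k+1}$, $k\ge1$, is $\frac1{(2k+1)(2k-1)!}$ in the middle term and $\frac1{3(2k-1)!}$ on the right.

\begin{lemma}\label{lem:laplace}
Let $m,s>0$ and suppose that $T_l\ge0$ for all $l$. Then $\rho(l)>0$ and $T_l>0$ for all $l$, $M_0(\rho)=s$, and $M_1(\rho)=p_+(m,s)$. With $F(x)=\sum_l\rho(l)(1-e^{-lx})$ and $p(x)=F'(x)=\sum_lh_le^{-lx}$,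
\begin{equation}\label{eq:laplace}
p^2-\lambda p+F\coth\tfrac x2=s\qquad(x>0).
\end{equation}
\end{lemma}

\begin{proof}
We have $\rho(1)=2s/(\lambda+1)>0$, and if $\rho(1),\dots,\rho(l-1)>0$ with $l\ge2$, then $c_l>0$ and so $\rho(l)>0$. Thus $T_l$ is strictly decreasing and nonnegative, hence positive. Let $T_\infty=\lim T_l\ge0$, so that $M_0=s-T_\infty$ and $T_{l-1}=T_\infty+\sum_{i\ge l}\rho(i)$. Since $M_0<\infty$, the series for $F$ and $p$ converge for $x>0$, and $F(x)=\int_0^xp$.

Multiply \eqref{eq:rec} by $z^l=e^{-lx}$ and sum over $l$. The left side gives $\lambda p+(s-T_\infty-F)$, and $\sum_lc_lz^l=p^2$. For the tails,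
\[
\sum_{l\ge1}z^l\sum_{i\ge l}\rho(i)=\sum_i\rho(i)\,\frac{z(1-z^i)}{1-z}=\frac z{1-z}F .
\]
Hence $\lambda p+s-(F+T_\infty)=p^2+(\coth\frac x2-1)(F+T_\infty)$, that is,
\[
p^2-\lambda p+(F+T_\infty)\coth\tfrac x2=s .
\]
Since $p^2-\lambda p\ge-\lambda^2/4$, we get $(F+T_\infty)\coth\frac x2\le s+\lambda^2/4$. As $x\to0$ the hyperbolic cotangent blows up, so $T_\infty=0$. This gives $M_0=s$ and \eqref{eq:laplace}.

The inequality $1-e^{-u}\ge ue^{-u}$, applied termwise, gives $F\ge xp$, and then \eqref{eq:coth} gives
\begin{equation}\label{eq:F2p}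
F\coth\tfrac x2\ge2p .
\end{equation}
So $2p\le s+\lambda^2/4$, and by monotone convergence $p_0:=M_1(\rho)=\lim_{x\to0}p(x)$ is finite. Also $F(x)/x=\frac1x\int_0^xp\to p_0$, hence $F\coth\frac x2\to2p_0$. Letting $x\to0$ in \eqref{eq:laplace} yields $p_0^2-\lambda p_0+2p_0=s$, that is, $g_{m,s}(p_0)=0$, and $p_0=p_+$ by (P2).
\end{proof}

On the parabola $s=m(1-m)$ the mass is therefore $m$ by (P1), as required. Below the parabola it is smaller than $m$. This gap is what the proof of positivity exploits, and it is the reason for introducing the second parameter $s$.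

\section{Two computations by hand, and the idea}\label{sec:hand}

Subtracting \eqref{eq:rec}, divided by $\lambda l+1$, from $T_{l-1}$ gives
\begin{equation}\label{eq:Trec}
T_l=\frac{\lambda l-1}{\lambda l+1}\,T_{l-1}-\frac{c_l}{\lambda l+1}.
\end{equation}
Fragmentation multiplies the tail by a factor in $(0,1)$, since $\lambda>1$, and coagulation subtracts from it. The question is whether the subtraction ever wins.

\subsection*{Few clusters}
If $c_l$, which is quadratic in $\rho$, is dropped, then $T_l=s\prod_{i\le l}\frac{\lambda i-1}{\lambda i+1}>0$. Since $\log\frac{\lambda i-1}{\lambda i+1}=-\frac2{\lambda i}+O(i^{-3})$, this tail is of exact order $l^{-2/\lambda}$, and the mass $\sum_{l\ge1}T_{l-1}$ of the linearized solution is finite if and only if $\lambda<2$, that is, $m<\frac12$. At $m=\frac12$ the product telescopes to $T_l=s/(2l+1)$. The same threshold is visible in Lemma~\ref{lem:laplace}. For $m<\frac12$ we have $p_+\sim s/(1-2m)$ as $s\to0$, so that $\sum_lc_l=p_+^2$ is of order $s^2$. For $m>\frac12$ we have $p_+\to2m-1>0$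 while the number $s$ of clusters tends to $0$: a solution with nonnegative tails must carry a fixed amount of mass in ever larger clusters, and $\sum_lc_l$ does not become small. So the edge $s=0$ of the parameter region is a good starting point for a continuity argument only where $m<\frac12$.

\subsection*{The first loss of positivity}
Call a pair $(m,s)$ with $m,s>0$ \emph{$n$-critical} if $T_0,\dots,T_{n-1}>0$ and $T_n=0$. Then \eqref{eq:rec} gives inductively $\rho(1),\dots,\rho(n)>0$, and these numbers already use up all $s$ clusters: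
\begin{equation}\label{eq:crit}
T_{l-1}=\sum_{i=l}^n\rho(i)\qquad(1\le l\le n).
\end{equation}
We have $\rho(1)=\frac s{m+1}$ and $T_1=\frac{ms}{m+1}>0$, so no pair is $1$-critical. Next, \eqref{eq:Trec} gives $(4m+3)T_2=(4m+1)T_1-\rho(1)^2$, so $(m,s)$ is $2$-critical if and only if $s=m(m+1)(4m+1)$. In that case $\rho(1)=m(4m+1)$ and $\rho(2)=T_1=m^2(4m+1)$, and the mass on the sizes $\{1,2\}$ is $m(4m+1)(2m+1)$, which exceeds $m$. This excess is general (Lemma~\ref{lem:crit}): an $n$-critical configuration loses the products of mergers that overshoot $n$, and it can be in balance only if its mass is larger than $m$.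

\subsection*{The idea}
Suppose positivity fails at some point below the parabola. Join that point by a path to a point $(m_0,0)$ with $m_0<\frac12$. For each large $n$, the first point of the path at which one of $T_1,\dots,T_n$ vanishes is $n$-critical, so its configuration has mass greater than $m$. As $n\to\infty$, the sizes much smaller than $n$ do not feel the cutoff and carry the mass $p_+<m$ predicted by Lemma~\ref{lem:laplace}. The remaining mass $\mathcal M>0$ sits in clusters of size comparable to $n$. Count these large clusters, using \eqref{eq:rec} divided by $2$. A cluster of size $l$ disappears at rate about $(m+\frac12)l$, so large clusters are lost at total rate $(m+\frac12)\mathcal M$. Mergers with small clusters return a large cluster at total rate $p_+\mathcal M$. Breakups, at total rate $\frac12\mathcal M$, typically return two large clusters each, a gain of $\mathcal M$. Balance needs $m+\frac12\ge p_++1$, and (P2) forbids this.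

\section{Positivity below the parabola}\label{sec:pos}

\begin{proposition}\label{prop:pos}
If $0<m<1$ and $0<s<m(1-m)$, then $T_l>0$ for all $l$.
\end{proposition}

We first record two identities for critical pairs, then show that critical pairs of large order cannot accumulate below the parabola, and finally run the continuity argument.

\subsection{Two identities for critical pairs}

Let $(m,s)$ be $n$-critical. We discard the sizes above $n$: put $h_l=l\rho(l)$ for $l\le n$, $h_l=0$ for $l>n$, and $c_l=\sum_{i+k=l}h_ih_k$ for all $l\le2n$, which agrees with \eqref{eq:rec} for $l\le n$. Let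
\[
F(x)=\sum_{l\le n}\rho(l)(1-e^{-lx}),\qquad p(x)=F'(x)=\sum_{l\le n}h_le^{-lx},\qquad E(x)=\sum_{l=n+1}^{2n}c_le^{-lx}.
\]
The \emph{overflow} $E$ records the mergers whose product is larger than $n$.

\begin{lemma}\label{lem:crit}
If $(m,s)$ is $n$-critical, then $p(0)>m$ and, for $x>0$,
\begin{align}
p^2-\lambda p+F\coth\tfrac x2-s&=E,\label{eq:idI}\\
2p\le F\coth\tfrac x2&\le s+\lambda p.\label{eq:idIb}
\end{align}
\end{lemma}

\begin{proof}
Multiply \eqref{eq:rec} by $z^l=e^{-lx}$ and sum over $l\le n$. By \eqref{eq:crit}, $\sum_{l\le n}\rho(l)z^l=s-F$ and $\sum_{l\le n}T_{l-1}z^l=\sum_{i\le n}\rho(i)\frac{z(1-z^i)}{1-z}=\frac z{1-z}F$, while $\sum_{l\le n}c_lz^l=p^2-E$. So $\lambda p+s-F=p^2-E+(\coth\frac x2-1)F$, which is \eqref{eq:idI}. The upper bound in \eqref{eq:idIb} follows because $p^2-E\ge0$; the lower bound follows, as \eqref{eq:F2p} did, from $F\ge xp$ and \eqref{eq:coth}.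

For the mass, multiply \eqref{eq:rec} by $l$ and sum over $l\le n$. With $M_2=\sum_{l\le n}l^2\rho(l)>0$ the left side is $\lambda M_2+p(0)$, and \eqref{eq:crit} gives $2\sum_{l\le n}lT_{l-1}=\sum_{i\le n}i(i+1)\rho(i)=M_2+p(0)$. Therefore
\[
2mM_2=\sum_{l\le n}lc_l<\sum_{l\le2n}lc_l=\sum_{i,k\le n}(i+k)h_ih_k=2M_2\,p(0),
\]
where the inequality is strict because $c_{2n}=h_n^2>0$.
\end{proof}

\subsection{Critical pairs of large order}

\begin{proposition}\label{prop:nocrit}
Let $0<m_*<1$ and $0\le s_*<m_*(1-m_*)$, and assume that $s_*>0$ or $m_*<\frac12$. Then there is no sequence of $n$-critical pairs $(m_n,s_n)$, with $n\to\infty$ through an infinite subset of $\mathbb N$, such that $(m_n,s_n)\to(m_*,s_*)$.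
\end{proposition}

\begin{proof}
Suppose that such a sequence exists. We attach the index $n$ to the objects of Lemma~\ref{lem:crit}, writing $\lambda_n,F_n,p_n,E_n$ and $h^{(n)}_l,c^{(n)}_l$, and we put $\lambda_*=2m_*+1$ and $p_*=p_+(m_*,s_*)$. By (P1), $0\le p_*<m_*$.

\medskip\noindent\emph{Step 1: the masses $p_n(0)$ are bounded.}
Lemma~\ref{lem:crit} bounds the mass only from below, and a compactness argument needs a bound from above. We look at the scale at which $p_n$ takes a value between $p_*$ and $m_*$. There \eqref{eq:idI} can hold only if the overflow is substantial, and the overflow is visible only at scales $x$ of order $1/n$.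

Fix $P\in(p_*,m_*)$; then $0<P<1$. For large $n$ we have $P<m_n<p_n(0)$, $s_n<\frac14$ and $\lambda_n<3$. Since $p_n$ decreases strictly to $0$, there is a unique $x_n>0$ with $p_n(x_n)=P$. By \eqref{eq:idI} and the lower bound in \eqref{eq:idIb},
\[
E_n(x_n)\ge P^2-\lambda_nP+2P-s_n=g_{m_n,s_n}(P)\longrightarrow g_{m_*,s_*}(P)>0 .
\]
For an upper bound we use $F_n\ge xp_n$ at $x_n/2$, the monotonicity of $F_n$, the upper bound in \eqref{eq:idIb} at $x_n$, and $\tanh u\le u$:
\[
\tfrac{x_n}2\,p_n\bigl(\tfrac{x_n}2\bigr)\le F_n\bigl(\tfrac{x_n}2\bigr)\le F_n(x_n)\le\tanh\bigl(\tfrac{x_n}2\bigr)(s_n+\lambda_nP)\le4\cdot\tfrac{x_n}2 .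
\]
So $p_n(x_n/2)\le4$, and since $E_n$ involves only $l>n$,
\[
E_n(x_n)\le e^{-nx_n/2}\sum_{l>n}c^{(n)}_le^{-lx_n/2}\le e^{-nx_n/2}\,p_n\bigl(\tfrac{x_n}2\bigr)^2\le16\,e^{-nx_n/2}.
\]
The two bounds give $nx_n\le C$ for a constant $C$ and all large $n$. Then $p_n(C/n)\le p_n(x_n)=P<1$, and since all sizes are at most $n$,
\[
p_n(0)=\sum_{l\le n}h^{(n)}_l\le e^C\sum_{l\le n}h^{(n)}_le^{-lC/n}\le e^C=:K .
\]

\medskip\noindent\emph{Step 2: the scaling limit.}
We measure sizes in units of $n$. Let
\[
\mu_n=\sum_{l\le n}h^{(n)}_l\delta_{l/n}\ \text{ on }[0,1],\qquad \theta_n=\sum_{l=n+1}^{2n}c^{(n)}_l\delta_{l/n}\ \text{ on }[1,2].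
\]
The total masses satisfy $m_n<\mu_n([0,1])=p_n(0)\le K$ and $\theta_n([1,2])\le p_n(0)^2\le K^2$. A sequence of nonnegative Borel measures on a compact interval with bounded total masses has a subsequence that converges weakly, that is, when integrated against any continuous function. Along such a subsequence let $\mu_n\to\mu$ on $[0,1]$ and $\theta_n\to\theta$ on $[1,2]$. Integrating the constant $1$ gives $\mu([0,1])\ge m_*$ and $\theta([1,2])\le K^2$.

Write $\hat\mu(y)=\int e^{-yr}\mu(dr)$ for the Laplace transform, and fix $y>0$. Then $p_n(y/n)=\hat\mu_n(y)\to\hat\mu(y)$ and $E_n(y/n)=\hat\theta_n(y)\to\hat\theta(y)$. By bounded convergence $nF_n(y/n)=\int_0^yp_n(u/n)\,du\to\int_0^y\hat\mu(u)\,du$, and $\frac1n\coth\frac y{2n}\to\frac2y$ by \eqref{eq:coth}. So \eqref{eq:idI} at $x=y/n$ yields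
\begin{equation}\label{eq:limit}
\hat\mu(y)^2-\lambda_*\hat\mu(y)+\frac2y\int_0^y\hat\mu(u)\,du-s_*=\hat\theta(y)\qquad(y>0).
\end{equation}

\medskip\noindent\emph{Step 3: the small clusters carry mass $p_*$.}
The sizes that are small compared with $n$ have collapsed to the origin. Write $\mu=\alpha\delta_0+\nu$ with $\alpha=\mu(\{0\})\ge0$ and $\nu$ carried by $(0,1]$. As $y\to\infty$ we have $\hat\mu(y)\to\alpha$ by dominated convergence, hence also $\frac1y\int_0^y\hat\mu\to\alpha$, and $\hat\theta(y)\le K^2e^{-y}\to0$. So \eqref{eq:limit} gives $\alpha^2-\lambda_*\alpha+2\alpha-s_*=0$, that is, $g_{m_*,s_*}(\alpha)=0$. By (P2), which applies by hypothesis, $\alpha=p_*$. Therefore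
\begin{equation}\label{eq:excess}
\nu((0,1])\ge m_*-p_*>0 .
\end{equation}

\medskip\noindent\emph{Step 4: counting large clusters.}
Insert $\hat\mu=p_*+\hat\nu$ in \eqref{eq:limit}. The constant terms add up to $g_{m_*,s_*}(p_*)=0$, and what remains is
\begin{equation}\label{eq:limit2}
\hat\nu(y)^2+\frac2y\int_0^y\hat\nu(u)\,du=\kappa\,\hat\nu(y)+\hat\theta(y),\qquad \kappa=\lambda_*-2p_*=1+2(m_*-p_*).
\end{equation}
By (P1) and (P2), $1<\kappa<2$. The count of Section~\ref{sec:hand} concerns the sizes below the cutoff, so we invert the Laplace transform in order to separate them from the overflow. The first term is the transform of the convolution $\nu*\nu$, a finite measure on $(0,2]$. For the second, note that $\frac1y\int_0^ye^{-u\sigma}du=\frac{1-e^{-y\sigma}}{y\sigma}=\frac1\sigma\int_0^\sigma e^{-yr}dr$. By Tonelli's theorem,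
\[
\frac1y\int_0^y\hat\nu(u)\,du=\int_0^1e^{-yr}N(r)\,dr,\qquad N(r)=\int_{[r,1]}\frac{\nu(d\sigma)}\sigma,\qquad \int_0^1N(r)\,dr=\nu((0,1])<\infty .
\]
Here $N(r)$ is the rescaled number of clusters above $r$, the limit of the tails. Two finite measures on $[0,2]$ with the same Laplace transform for $y>0$ are equal: the transforms agree at $y=0$ by continuity, and the functions $e^{-yr}$, $y\ge0$, span a dense subspace of $C([0,2])$ by the Stone--Weierstrass theorem. Hence \eqref{eq:limit2} means
\begin{equation}\label{eq:meas}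
\nu*\nu+2N(r)\mathbf 1_{(0,1)}(r)\,dr=\kappa\nu+\theta .
\end{equation}
Evaluate both sides on the open interval $(0,1)$, which $\theta$ does not charge, and drop the nonnegative term $\nu*\nu$:
\[
2\nu((0,1])\le\kappa\,\nu((0,1))\le\kappa\,\nu((0,1]) .
\]
Since $\kappa<2$, this forces $\nu((0,1])=0$, contrary to \eqref{eq:excess}.
\end{proof}

\begin{remark}\label{rem:hyp}
The hypothesis $s_*<m_*(1-m_*)$ provides the gap $p_*<m_*$, used in Step~1 to choose $P$ and in \eqref{eq:excess}. The hypothesis that $s_*>0$ or $m_*<\frac12$ enters through (P2), in Steps~3 and~4. If $s_*=0$ and $m_*=\frac12$, then $\kappa=2$ and the count is void. If $s_*=0$ and $m_*>\frac12$, Step~3 allows $\alpha=0$, and then $\kappa$ is replaced by $\lambda_*>2$. For $\kappa>2$ the linear part $2N\,dr=\kappa\nu$ of \eqref{eq:meas} on $(0,1)$ has the finite solution $\nu=\delta_1+\frac2\kappa r^{-2/\kappa}dr$, with $N(r)=r^{-2/\kappa}$; this is the continuous counterpart of the tail $l^{-2/\lambda}$ of Section~\ref{sec:hand}.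
\end{remark}

\subsection{The continuity argument}

\begin{proof}[Proof of Proposition~\ref{prop:pos}]
Denote the given pair by $(\bar m,\bar s)$. We want a path that ends at $(\bar m,\bar s)$, starts where positivity is easy, and stays where Proposition~\ref{prop:nocrit} applies. Fix $m_0\in(0,\frac12)$ and let
\[
m(\tau)=(1-\tau)m_0+\tau\bar m,\qquad s(\tau)=\tau\bar s,\qquad 0\le\tau\le1 .
\]
By concavity of $m\mapsto m(1-m)$,
\[
m(\tau)(1-m(\tau))\ge(1-\tau)m_0(1-m_0)+\tau\bar m(1-\bar m)>\tau\bar s=s(\tau)\qquad(0\le\tau\le1),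
\]
and $s(\tau)=0$ only at $\tau=0$, where $m(0)=m_0<\frac12$. So every point of the path, both ends included, satisfies the hypotheses on $(m_*,s_*)$ in Proposition~\ref{prop:nocrit}.

For $\tau\in(0,1]$ let $T_l(\tau)$, $\rho(l)$, $c_l$ be given by \eqref{eq:rec} with the parameters $m(\tau),s(\tau)$. They are continuous in $\tau$, being built from finitely many sums, products and divisions by $\lambda i+1>0$. We claim that for each $l$
\begin{equation}\label{eq:smalltau}
\frac{T_l(\tau)}\tau\longrightarrow\bar s\prod_{i\le l}\frac{(2m_0+1)i-1}{(2m_0+1)i+1}>0\qquad(\tau\to0).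
\end{equation}
This holds for $l=0$. If it holds for all indices below $l$, then $\rho(i)=T_{i-1}-T_i=O(\tau)$ for $i<l$, so $c_l=O(\tau^2)$, and \eqref{eq:Trec} gives the claim for $l$.

Suppose that $T_L(1)\le0$ for some $L\ge1$. For $n\ge L$ the set of $\tau\in(0,1]$ such that $T_l(\tau)\le0$ for some $1\le l\le n$ contains $1$, is closed in $(0,1]$, and is bounded away from $0$ by \eqref{eq:smalltau}. Let $\tau_n>0$ be its minimum. We show that $(m(\tau_n),s(\tau_n))$ is $n$-critical. For $\tau<\tau_n$ all of $T_1,\dots,T_n$ are positive, so at $\tau_n$ they are nonnegative and at least one vanishes; let $T_k$ be the first that does. Then the pair is $k$-critical, so $\rho(1),\dots,\rho(k)>0$. If $k<n$, then \eqref{eq:Trec} gives $T_{k+1}=-c_{k+1}/(\lambda(k+1)+1)<0$, because $c_{k+1}\ge h_1h_k>0$; this contradicts $T_{k+1}\ge0$. Hence $k=n$.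

The sets grow with $n$, so $\tau_n$ is nonincreasing and converges to some $\tau_\infty\in[0,1]$. The $n$-critical pairs $(m(\tau_n),s(\tau_n))$ converge to the point $(m(\tau_\infty),s(\tau_\infty))$ of the path, which contradicts Proposition~\ref{prop:nocrit}.
\end{proof}

The numbers $\tau_n$ are positive, but \eqref{eq:smalltau} is not uniform in $l$, so $\tau_\infty=0$ cannot be excluded in advance. This is why the path starts at $m_0<\frac12$ instead of rising vertically from $(\bar m,0)$.

\section{Existence, classification and the threshold}\label{sec:proofs}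

For fixed $m$ each $T_l$ is a polynomial in $s$. Letting $s\uparrow m(1-m)$ in Proposition~\ref{prop:pos}, we obtain
\begin{equation}\label{eq:closed}
T_l\ge0\ \text{ for all }l\quad\text{whenever }0<m<1\text{ and }0<s\le m(1-m).
\end{equation}

\begin{proof}[Proof of Theorem~\ref{thm:main}]
Take $s=m(1-m)$. By \eqref{eq:closed} and Lemma~\ref{lem:laplace}, the sequence defined by \eqref{eq:R} is positive, has sum $m(1-m)$, and has mass $p_+(m,m(1-m))$, which is $m$ by (P1). It is stationary by Lemma~\ref{lem:stat}(b), and it is the only stationary solution of mass $m$ by Lemma~\ref{lem:stat}(a).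
\end{proof}

\begin{proof}[Proof of Corollary~\ref{cor:class}]
The first statement combines Lemma~\ref{lem:stat}(a) and Theorem~\ref{thm:main}. For $a=Ajk$, $b=B$ put $\rho=\frac BA\sigma$. The coagulation operator is quadratic and carries the factor $A$, the fragmentation operator is linear and carries the factor $B$. So their values at $\rho$ are $A\cdot\frac{B^2}{A^2}=\frac{B^2}A$ and $B\cdot\frac BA=\frac{B^2}A$ times the values at $\sigma$ of the operators with $A=B=1$. Thus $\rho$ is stationary for the new kernels if and only if $\sigma$ is stationary for the old ones, and $M_1(\sigma)=\frac ABM_1(\rho)$.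
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:threshold}]
If $0<s\le m(1-m)$, then $m<1$, and the claims follow from \eqref{eq:closed} and Lemma~\ref{lem:laplace}. Conversely, let $T_l\ge0$ for all $l$, so that Lemma~\ref{lem:laplace} applies. The limit $x\to0$ of \eqref{eq:laplace} determined the mass $p_0=p_+(m,s)$; we now look at the next order. Put
\[
\varphi(x)=p_0-p(x)=\sum_lh_l(1-e^{-lx}),\qquad\kappa=\lambda-2p_0=1-2(p_0-m).
\]
Then $0<\varphi<p_0$ and $\varphi(x)\to0$ as $x\to0$. Substituting $p=p_0-\varphi$ in \eqref{eq:laplace} and using $s+\lambda p_0-p_0^2=2p_0$, we get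
\begin{equation}\label{eq:phi}
F\coth\tfrac x2=2p_0-\kappa\varphi-\varphi^2 .
\end{equation}
Since $p$ is convex, it lies below its chord, so $F(x)=\int_0^xp\le\frac x2(p_0+p(x))=x(p_0-\frac\varphi2)$. With \eqref{eq:coth},
\[
2p_0-\kappa\varphi-\varphi^2\le\bigl(2+\tfrac{x^2}6\bigr)\bigl(p_0-\tfrac\varphi2\bigr)\le2p_0-\varphi+\tfrac{p_0x^2}6,
\]
that is, $(1-\kappa-\varphi)\varphi\le p_0x^2/6$. If $s>m(1-m)$, then $p_0>m$ by (P1), so $\kappa<1$, and the inequality gives $\varphi=O(x^2)$ as $x\to0$. This is absurd, because $\varphi\ge h_1(1-e^{-x})$ with $h_1>0$. Hence $s\le m(1-m)$.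
\end{proof}

\begin{remark}\label{rem:M2}
Exponential decay is special to the parabola. Let $0<s\le m(1-m)$ and suppose $M_2(\rho)<\infty$. Multiplying \eqref{eq:rec} by $l$ and summing over all $l$, as in the proof of Lemma~\ref{lem:crit}, gives $2mM_2=2M_2M_1$, so $M_1=m$ and $s=m(1-m)$ by (P1). Thus $M_2(\rho_{m,s})=\infty$ whenever $0<s<m(1-m)$.
\end{remark}

\section{The tail of the stationary solution}\label{sec:tails}

Throughout this section $0<m<1$, $s=m(1-m)$, $\rho=\tilde\rho$, and $H(z)=\sum_lh_lz^l$, so that $p(x)=H(e^{-x})$ and $H(1)=m$. The series $H$ and $\sum_l\tilde\rho(l)z^l$ have the same radius of convergence $R\ge1$. The growth of $h_l$ is governed by the singularities of $H$ on $|z|=R$, and we locate them by means of a differential equation for $H$.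

\subsection{Tools}
We use the following standard facts.

\emph{Pringsheim's theorem.} If a power series has nonnegative coefficients and radius of convergence $R\in(0,\infty)$, then its sum does not extend holomorphically to a neighborhood of the point $z=R$.

\emph{Catalan numbers.} The numbers $\mathrm{Cat}_k=\frac1{k+1}\binom{2k}k$ satisfy $\mathrm{Cat}_{l-1}=\sum_{i=1}^{l-1}\mathrm{Cat}_{i-1}\mathrm{Cat}_{l-i-1}$ for $l\ge2$ and $1-\sqrt{1-w}=2\sum_{l\ge1}\mathrm{Cat}_{l-1}(w/4)^l$ for $|w|<1$. Stirling's formula gives $\mathrm{Cat}_{l-1}\sim4^{l-1}\pi^{-1/2}l^{-3/2}$, so the coefficient of $w^l$ in $1-\sqrt{1-w}$ is asymptotic to $\frac1{2\sqrt\pi}l^{-3/2}$.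

\emph{The transfer theorem of Flajolet and Odlyzko \cite{FO}.} A $\Delta$-domain is a set of the form $\{w:|w|<1+\eta,\ w\ne1,\ |\arg(w-1)|>\phi\}$ with $\eta>0$ and $0<\phi<\pi/2$. If $f(w)=\sum_lf_lw^l$ extends holomorphically to a $\Delta$-domain and $f(w)=O(|1-w|^\beta)$ as $w\to1$ in it, for a real $\beta$, then $f_l=O(l^{-\beta-1})$.

\emph{Holomorphic differential equations.} If $\Phi$ is holomorphic near $(\zeta_0,w_0)\in\mathbb C^2$, then $g'=\Phi(\zeta,g)$, $g(\zeta_0)=w_0$ has a holomorphic solution $g$ in a disc around $\zeta_0$. We need uniqueness for solutions known only on one side of $\zeta_0$.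

\begin{lemma}\label{lem:ode}
Let $\Phi,\zeta_0,w_0,g$ be as above. Let $f$ be holomorphic near each point of a half-open segment $(\zeta_0,\zeta_1]$, with $f(\zeta)\to w_0$ as $\zeta\to\zeta_0$ along the segment, and with $f'=\Phi(\zeta,f)$ at the points of the segment near $\zeta_0$. Then $f=g$ at the points of the segment near $\zeta_0$. If moreover $f$ is holomorphic in an open disc $D$ that contains the segment and has $\zeta_0$ on its boundary, then $f$ extends holomorphically to a neighborhood of $\zeta_0$.
\end{lemma}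

\begin{proof}
Near $(\zeta_0,w_0)$ the function $\Phi$ is bounded and Lipschitz in $w$, with constant $\Lambda$, say. Put $\zeta(\vartheta)=\zeta_0+\vartheta(\zeta_1-\zeta_0)$ and $d(\vartheta)=|f-g|(\zeta(\vartheta))$. Integrating both equations from $\zeta_0$ gives $d(\vartheta)\le\Lambda|\zeta_1-\zeta_0|\int_0^\vartheta d$ for small $\vartheta>0$, so $d=0$ by Gronwall's inequality. If $B$ is a disc around $\zeta_0$ on which $g$ is holomorphic, then $B\cap D$ is convex, and $f=g$ on it by the identity theorem.
\end{proof}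

\subsection{The radius exceeds one}\label{sub:R1}
By Pringsheim's theorem it suffices to extend $H$ across $z=1$. Use the variable $\xi=\tanh\frac x2=\frac{1-z}{1+z}$, for which $d\xi/dx=\frac12(1-\xi^2)$, and regard $\varphi=m-H$ as a function of $\xi\in(0,1)$. Now $p_0=m$ and $\kappa=1$, so \eqref{eq:phi} reads $F=\xi(2m-\varphi-\varphi^2)$, while $dF/dx=m-\varphi$. Differentiating in $\xi$,
\[
2m-\varphi-\varphi^2-\xi(1+2\varphi)\varphi'=\frac{2(m-\varphi)}{1-\xi^2},
\]
and after multiplication by $1-\xi^2$,
\begin{equation}\label{eq:odexi}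
\xi(1-\xi^2)(1+2\varphi)\varphi'=\varphi-\varphi^2-\xi^2(2m-\varphi-\varphi^2).
\end{equation}
This equation is singular at $\xi=0$. Its linear part $\xi\varphi'=\varphi$ is solved by multiples of $\xi$, which suggests the unknown $q=\varphi/\xi>0$. Insert $\varphi=\xi q$, $\varphi'=q+\xi q'$, and move $\xi q(1-\xi^2)(1+2\xi q)=\xi q+2\xi^2q^2-\xi^3q-2\xi^4q^2$ to the right side, which is $\xi q-\xi^2q^2-2m\xi^2+\xi^3q+\xi^4q^2$. The terms $\xi q$ cancel (here $\kappa=1$ is used), and division by $\xi^2$ leaves
\begin{equation}\label{eq:odeq}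
q'=\frac{-2m+2\xi q-3(1-\xi^2)q^2}{(1-\xi^2)(1+2\xi q)} .
\end{equation}
The right side is holomorphic near $(0,q_0)$ for every $q_0\in\mathbb C$. What is not yet known is that $q$ stays bounded as $\xi\to0$; we know only that $\xi q=\varphi\to0$. This is enough. For $0<\xi\le\frac12$, dropping the positive term $2\xi q$ and using $1+2\xi q\ge1$ in \eqref{eq:odeq} gives $q'\ge-\frac83m-3q^2\ge-3(1+q)^2$, that is, $\bigl(\frac1{1+q}\bigr)'\le3$. Choose $\xi_1\le\frac12$ with $3\xi_1+3\varphi(\xi_1)<1$. For $0<\xi\le\xi_1$,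
\[
\frac1{1+q(\xi)}\ge\frac1{1+q(\xi_1)}-3\xi_1=\frac{1-3\xi_1-3\varphi(\xi_1)}{1+q(\xi_1)}>0 .
\]
So $q$ is bounded on $(0,\xi_1]$. By \eqref{eq:odeq} $q'$ is bounded there too, and $q$ has a limit $q_0\ge0$ at $0$. By Lemma~\ref{lem:ode}, $q$ agrees for small $\xi>0$ with a function $\tilde q$ holomorphic near $0$. The function $m-\xi\tilde q(\xi)$ with $\xi=\frac{1-z}{1+z}$ is holomorphic in a disc around $z=1$ and equals $H$ on an interval $(1-\delta,1)$, hence on the part of the disc inside $|z|<1$. Thus $R>1$.

\subsection{The radius is finite}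
Keep only the coagulation term in \eqref{eq:rec}: for $l\ge2$, $(\lambda+1)h_l=(\lambda l+l)\rho(l)\ge(\lambda l+1)\rho(l)\ge c_l$. In terms of $\beta_l=h_l/(\lambda+1)$ this says $\beta_l\ge\sum_{i=1}^{l-1}\beta_i\beta_{l-i}$, and induction with the Catalan recurrence gives $\beta_l\ge\mathrm{Cat}_{l-1}\beta_1^l$. Since $\mathrm{Cat}_{l-1}^{1/l}\to4$, we get $R\le1/(4\beta_1)$. As $\beta_1=\frac{2s}{(\lambda+1)^2}=\frac{m(1-m)}{2(m+1)^2}$, this is the upper bound of Theorem~\ref{thm:tails}.

The comparison series $G(z)=\sum_l\mathrm{Cat}_{l-1}(\beta_1z)^l$ is also the model for what follows. It solves $G=\beta_1z+G^2$, so $(1-2G)G'=\beta_1$, and it has a square-root singularity at the point where $1-2G$ vanishes. For $H$ the role of $1-2G$ is played by $\lambda-2H$.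

\subsection{The value $H(R)$}
For $z=e^{-x}\in(0,1)$, \eqref{eq:laplace} reads $F=\frac{1-z}{1+z}(s+\lambda H-H^2)$. Apply $d/dx=-z\,d/dz$, use $dF/dx=H$ and $\frac d{dz}\frac{1-z}{1+z}=-\frac2{(1+z)^2}$, and multiply by $(1+z)^2$:
\begin{equation}\label{eq:odez}
z(1-z^2)(\lambda-2H)H'=\mathcal N(z,H),\qquad \mathcal N(z,w)=2z(s+\lambda w-w^2)-(1+z)^2w .
\end{equation}
Both sides are holomorphic in $|z|<R$, so \eqref{eq:odez} holds there. On $[1,R)$ write
\[
\mathcal N(z,H)=2zH\,\Theta(z),\qquad\Theta(z)=\frac s{H}-H+\lambda-1-\frac12\Bigl(z+\frac1z\Bigr).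
\]
Then $\Theta(1)=(1-m)-m+2m-1=0$, and $\Theta$ is strictly decreasing, since $H$ and $z+\frac1z$ increase on $[1,R)$. So $\mathcal N(z,H)<0$ on $(1,R)$. There $1-z^2<0$ and $H'>0$, so \eqref{eq:odez} gives $\lambda-2H>0$, that is, $H<m+\frac12$. By monotone convergence $H(R):=\lim_{z\uparrow R}H(z)=\sum_lh_lR^l\le m+\frac12$, and
\[
\mathcal N_R:=\mathcal N(R,H(R))=2RH(R)\lim_{z\uparrow R}\Theta(z)<0 .
\]
If $H(R)<m+\frac12$, we may divide \eqref{eq:odez} by $z(1-z^2)(\lambda-2H)$ near $(R,H(R))$, and Lemma~\ref{lem:ode} extends $H$ across $R$, against Pringsheim's theorem. Hence $H(R)=m+\frac12$.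

\subsection{Singularities on the circle $|z|=R$}
Since $\sum_lh_lR^l<\infty$, the function $H$ is continuous on $|z|\le R$. Let $|z_0|=R$ and $z_0\ne R$. Then $z_0$ and $z_0^2$ have different arguments, so $|h_1z_0+h_2z_0^2|<h_1R+h_2R^2$ because $h_1,h_2>0$, and $|H(z_0)|<H(R)=\lambda/2$. Thus $\lambda-2H(z_0)\ne0$; also $z_0\ne0,\pm1$, since $R>1$. Lemma~\ref{lem:ode}, applied along the radius through $z_0$, extends $H$ to a disc $B(z_0)$ around $z_0$, which we take disjoint from the ray $[R,\infty)$.

At $z=R$ the equation is singular for $H$ as a function of $z$, but regular for $z$ as a function of $H$, because $\mathcal N_R\ne0$. Put $\omega=m+\frac12-H$, so $\lambda-2H=2\omega$. On $(1,R)$ we have $H'>0$, so $z$ is a real-analytic function of $\omega\in(0,\frac12)$, with $z\to R$ as $\omega\to0$, and by \eqref{eq:odez}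
\[
\frac{dz}{d\omega}=-2\omega\,\frac{z(1-z^2)}{\mathcal N(z,m+\frac12-\omega)} .
\]
By Lemma~\ref{lem:ode}, $z=Z(\omega)$ for small $\omega>0$, where $Z$ is the holomorphic solution with $Z(0)=R$. The fraction tends to $R(R^2-1)/|\mathcal N_R|>0$ as $\omega\to0$, so integration gives
\[
1-\frac{Z(\omega)}R=\frac{\omega^2}{\gamma^2}\bigl(1+O(\omega)\bigr),\qquad\gamma^2=\frac{|\mathcal N_R|}{R^2-1},\quad\gamma>0 .
\]
Since $s+\lambda w-w^2$ at $w=m+\frac12$ equals $m(1-m)+(m+\frac12)^2=2m+\frac14$, we have $|\mathcal N_R|=(m+\frac12)(1+R)^2-(4m+\frac12)R$, and $\gamma^2$ is the constant of Theorem~\ref{thm:tails}.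

Write $1-Z(\omega)/R=U(\omega)^2$, where $U(\omega)=\frac\omega\gamma(1+O(\omega))$ is holomorphic near $0$. As $U'(0)\ne0$, $U$ has a holomorphic inverse $\Omega(u)=\gamma u+O(u^2)$ near $0$. For real $z<R$ close to $R$, $\omega$ is small and positive, so $U(\omega)$ is the positive root $\sqrt{1-z/R}$, and
\begin{equation}\label{eq:sqrt}
H(z)=m+\tfrac12-\Omega\bigl(\sqrt{1-z/R}\bigr)=m+\tfrac12-\gamma\sqrt{1-z/R}+O(|1-z/R|).
\end{equation}
With the principal branch of the root, the middle expression is holomorphic in $B(R)\setminus[R,\infty)$ for a small disc $B(R)$ around $R$, and it satisfies the estimate there. By the identity theorem it equals $H$ on $B(R)\cap\{|z|<R\}$.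

\subsection{End of the proof of Theorem~\ref{thm:tails}}
The local extensions are compatible. If two discs $B(z_1)$, $B(z_2)$ with $z_1\ne z_2$ meet, their intersection is convex, avoids the ray $[R,\infty)$, and contains an interior point of the chord from $z_1$ to $z_2$, which lies in $|z|<R$; near that point both extensions equal $H$, so they agree on the whole intersection. The union of $\{|z|<R\}$ and all discs $B(z_0)$, $|z_0|=R$, is an open set containing the compact disc $|z|\le R$, hence a disc $|z|<R(1+\eta)$. So $H$ extends holomorphically to $\{|z|<R(1+\eta)\}\setminus[R,\infty)$, and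
\[
f(w)=H(Rw)-m-\tfrac12+\gamma\sqrt{1-w}
\]
is holomorphic in a $\Delta$-domain, with $f(w)=O(|1-w|)$ as $w\to1$ by \eqref{eq:sqrt}. The transfer theorem with $\beta=1$ gives $f_l=O(l^{-2})$. For $l\ge1$, $h_lR^l-f_l$ is $\gamma$ times the coefficient of $w^l$ in $1-\sqrt{1-w}$, so
\[
l\tilde\rho(l)R^l=h_lR^l\sim\frac\gamma{2\sqrt\pi}\,l^{-3/2}.
\]
Together with the bounds on $R$ and the value of $H(R)$, this proves Theorem~\ref{thm:tails}. \qed

\begin{thebibliography}{9}

\bibitem{FO}
Flajolet and Odlyzko, \emph{Singularity analysis of generating functions}, SIAM J. Discrete Math. \textbf{3} (1990).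

\bibitem{JT}
Jiwoong Jang and Hung V. Tran, \emph{Discrete Coagulation-Fragmentation equations with multiplicative coagulation kernel and constant fragmentation kernel}, arXiv:2409.17974 (2024).

\end{thebibliography}
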